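# Constant cycle Fano surfaces on the cubic fourfolds $f(x)+g(y)=0$

We work over $\mathbb{C}$. For a smooth projective variety $Z$, $\mathrm{CH}_k(Z)$ is the group of $k$-cycles modulo rational equivalence, $\mathrm{CH}^k(Z)$ is the same group indexed by codimension, and $\mathrm{CH}_k(Z)_{\mathbb Q}=\mathrm{CH}_k(Z)\otimes\mathbb Q$. Recall that $\mathrm{CH}_0$ is a birational invariant of smooth projective varieties, so $\mathrm{CH}_0(S)=\mathbb Z$ for a smooth projective rational surface $S$.

## 1. Lines, zero-cycles and constant cycle surfaces

**Definition 1 (variety of lines).** Let $X\subset\mathbb P^5$ be a smooth cubic fourfold. $F(X)$ is the variety of lines contained in $X$, a hyperkähler fourfold of $\mathrm{K3}^{[2]}$-type. Let $p:\mathcal L\to F(X)$ be the universal line and $q:\mathcal L\to X$ the evaluation map.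

A line $\ell\subset X$ has two classes: as a point, $[\ell]_F\in\mathrm{CH}_0(F(X))$; as a curve, its class in $\mathrm{CH}_1(X)$. The homomorphism $q_*p^*:\mathrm{CH}_0(F(X))\to\mathrm{CH}_1(X)$ sends the first to the second.

*Example.* On the Fermat cubic $x_0^3+x_1^3+x_2^3+y_0^3+y_1^3+y_2^3=0$ the points $(u,-u,0;v,-v,0)$ form a line, since $u^3-u^3+v^3-v^3=0$.

**Definition 2 (constant cycle subvariety).** A closed subvariety $\Gamma\subset Z$ of a complex hyperkähler variety is a constant cycle subvariety if all closed points of $\Gamma$ define the same class in $\mathrm{CH}_0(Z)$. A constant cycle surface on $F(X)$ is a closed constant cycle subvariety of dimension $2$.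

*Example.* If $S$ is a smooth projective rational surface and $S\to F(X)$ is a morphism with two-dimensional image, the image is a constant cycle surface: $\mathrm{CH}_0(S)=\mathbb Z$, so all points of $S$ are equivalent, and we push forward.

We use two facts due to Voisin. A constant cycle subvariety has dimension at most $\tfrac12\dim Z$, and it is Lagrangian if equality holds. Moreover $Z$ contains at most countably many closed irreducible constant cycle subvarieties of dimension $\tfrac12\dim Z$.

**Definition 3 (Fano surface of a hyperplane section).** For a hyperplane section $Y=X\cap H$, let $F(Y)\subset F(X)$ be the variety of lines contained in $Y$. These Fano surfaces are Lagrangian, and $[F(Y)]\in\mathrm{CH}^2(F(X))$ does not depend on $Y$. We call $F(Y)$ a constant cycle (Fano) surface if all its closed points have the same class in $\mathrm{CH}_0(F(X))$.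

*Example.* For the Fermat cubic and $H=\{x_0=0\}$, $Y$ is the Fermat cubic threefold. Put $\zeta=e^{2\pi i/3}$. For $k=0,1,2$ and $b$ on the curve $y_0^3+y_1^3+y_2^3=0$, the line joining $(0,1,-\zeta^k;0,0,0)$ to $(0,0,0;b)$ lies in $Y$. Thus $F(Y)$ contains three curves, each parametrized by an elliptic curve. Whether $F(Y)$ is constant cycle is not obvious at this point.

It is known that for general $X$ the surface $F(Y)$ is rational, hence constant cycle, when $Y$ is a five-nodal hyperplane section. Each constant cycle surface also has an *order*, a positive integer defined through a decomposition of its diagonal. We use the order only through the following known result: for each fixed $N$ there are only finitely many $Y$ such that $F(Y)$ is a constant cycle surface of order $N$.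

## 2. Torsion points of plane cubics and the fourfolds $f(x)+g(y)=0$

**Definition 4 (flexes and torsion points).** Let $E\subset\mathbb P^2$ be a smooth plane cubic. A flex is a point $a_0\in E$ whose tangent line meets $E$ only at $a_0$, with multiplicity $3$; there are nine flexes. A point $a\in E$ is *torsion* if $3[a]-\mathcal O_E(1)\in\mathrm{Pic}^0(E)$ is torsion. Let $E_{\rm tors}$ be the set of torsion points.

If $a_0$ is a flex, then $3[a_0]=\mathcal O_E(1)$, so $3[a]-\mathcal O_E(1)=3([a]-[a_0])$. Hence $a$ is torsion if and only if $[a]-[a_0]$ is torsion, for one flex or equivalently for every flex. With $a_0$ as origin, $E\cong\mathbb C/\Lambda$ and $E_{\rm tors}=\mathbb Q\Lambda/\Lambda$, which is countably infinite and dense in $E$ for the classical topology. If a line meets $E$ in $a_1+a_2+a_3$ (with multiplicity), then $\sum[a_i]=\mathcal O_E(1)=3[a_0]$, so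
$$[a_3]-[a_0]=-([a_1]-[a_0])-([a_2]-[a_0]). \tag{1}$$
So if two of the $a_i$ are torsion, the third one is too.

*Example.* Let $E=\{x_0^3+x_1^3+x_2^3=0\}$. The line $x_0=0$ meets $E$ in the points $(0:1:-\zeta^k)$. Each is a flex, because the tangent line there is $x_1+\zeta^{2k}x_2=0$, and on it $x_1^3+x_2^3=0$, so that $f$ restricts to $x_0^3$. A torsion point that is not a flex is $a=(1:1:-\sqrt[3]{2})$. Its tangent line is $x_0+x_1+\sqrt[3]{4}\,x_2=0$, which passes through the flex $a_0=(1:-1:0)$. So $2[a]+[a_0]=3[a_0]$ and $2([a]-[a_0])=0$, while $[a]\neq[a_0]$. Then $3([a]-[a_0])=[a]-[a_0]\ne0$, so $a$ is not a flex.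

**Definition 5 (the fourfolds).** Let $f(x_0,x_1,x_2)=0$ and $g(y_0,y_1,y_2)=0$ be smooth plane cubics. Put $F=f(x)+g(y)$ and $X=\{F=0\}\subset\mathbb P^5$. Let
$$P=\{y=0\},\quad P'=\{x=0\},\quad E=X\cap P=\{f=0\},\quad E'=X\cap P'=\{g=0\},$$
and let $\sigma(x,y)=(x,\zeta y)$, an automorphism of $X$. For a line $L=\{\lambda(x)=0\}\subset P$ let $Y_L=X\cap\{\lambda(x)=0\}$.

$X$ is smooth: $\nabla F=0$ means $\nabla f(x)=0$ and $\nabla g(y)=0$, which forces $x=0$ and $y=0$. For $a\in E$ and $b\in E'$ the line $\overline{ab}$ lies in $X$, because $F(sa,tb)=s^3f(a)+t^3g(b)=0$. This gives a morphism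
$$\varphi:E\times E'\to F(X),\qquad (a,b)\mapsto\overline{ab}.$$
Distinct lines $L$ give distinct hyperplanes and distinct sections $Y_L$. The line $\overline{ab}$ lies in $Y_L$ if and only if $a\in L$.

*Example.* With $f$ and $g$ both Fermat, $X$ is the Fermat cubic fourfold, the line in the example of Definition 1 is $\overline{ab}$ with $a=b=(1:-1:0)$, and the threefold in the example of Definition 3 is $Y_L$ with $L=\{x_0=0\}$.

## 3. Infinitely many constant cycle Fano surfaces on one fourfold

J. Huang, "Constant cycle surfaces on Fano varieties of cubic fourfolds", arXiv:2606.18253 (2026), writes: "We are not aware of any smooth cubic fourfold $X$ such that $F(X)$ contains countably infinitely many constant cycle (Fano) surfaces, and it would be interesting to construct such an example." So we ask: is there a smooth cubic fourfold $X$ with infinitely many pairwise distinct hyperplane sections $Y$ such that each $F(Y)$ is a constant cycle surface? By the countability fact, such a family is automatically countable. We shall prove that the answer is yes.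

**Theorem.** Let $X=\{f(x)+g(y)=0\}$ be as in Definition 5, with arbitrary smooth plane cubics $E,E'$, and let $L\subset P$ be a line.

1. $F(Y_L)$ is a constant cycle surface if and only if $L\cap E\subset E_{\rm tors}$. (The same holds for lines in $P'$, by symmetry.)
2. The set of these $L$ is countably infinite and dense in $P^\vee$ for the classical topology. For infinitely many of them $Y_L$ is smooth. For distinct $L$ the surfaces $F(Y_L)$ have no common component. All points of all these surfaces have one and the same class $o_F\in\mathrm{CH}_0(F(X))$. Their union is dense in $F(X)$ for the classical topology.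
3. The orders of these constant cycle surfaces are unbounded.

The Fermat cubic is an example. The theorem covers the hyperplanes that contain $P$ or $P'$. Nothing is claimed about hyperplanes $\lambda(x)+\mu(y)=0$ with both $\lambda,\mu\neq0$.

## 4. Flex tangents: eighteen sections done by hand

Let $L$ be the tangent line at a flex $a_0$ of $E$. Write $L=\mathbb P\langle a_0,v\rangle$; then $f(sa_0+tv)=ct^3$ with $c\neq0$. In coordinates $(s:t:y)$ on the hyperplane,
$$Y_L=\{ct^3+g(y)=0\}\subset\mathbb P^4$$
is the cone with vertex $a_0$ over the smooth cubic surface $S=\{ct^3+g(y)=0\}\subset\mathbb P^3$. We can list its lines. Those through the vertex are parametrized by $S$. A line not through the vertex projects isomorphically onto one of the $27$ lines $m\subset S$, so it lies in the plane $\Pi_m=\langle a_0,m\rangle$, and all lines of $\Pi_m$ lie in $Y_L$. Hence $F(Y_L)$ is the union of a copy of $S$ and $27$ dual planes $\Pi_m^\vee$. All these surfaces are rational, so points on any one of them are equivalent in $\mathrm{CH}_0(F(X))$. Each $\Pi_m^\vee$ meets the copy of $S$, namely in the lines of $\Pi_m$ through $a_0$.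 So $F(Y_L)$ is a constant cycle surface.

This gives nine sections from $P$ and nine from $P'$, and stops there. The finiteness result of Section 1 shows what an infinite family must do: infinitely many constant cycle Fano surfaces must have unbounded orders. So we need a source of torsion of unbounded order. The curve $E$ provides one, provided that the class of a line in $Y_L$ can be controlled by the points of $L\cap E$.

## 5. Testing on one-cycles of $X$

The first lemma replaces $\mathrm{CH}_0(F(X))$ by the $\mathbb Q$-vector space $\mathrm{CH}_1(X)_{\mathbb Q}$, where torsion disappears.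

**Lemma 1.** For $\ell,\ell'\in F(X)$: $[\ell]_F=[\ell']_F$ in $\mathrm{CH}_0(F(X))$ if and only if $\ell$ and $\ell'$ have the same class in $\mathrm{CH}_1(X)_{\mathbb Q}$.

*Proof.* For "only if", apply $q_*p^*$. For "if", let
$$I=(p\times p)_*(q\times q)^*[\Delta_X]\in\mathrm{CH}^2(F(X)\times F(X))$$
be the incidence correspondence. By Voisin (*On the Chow ring of certain algebraic hyper-Kähler manifolds*, Pure Appl. Math. Q. 4 (2008), Prop. 3.3) and Shen–Vial (*The Fourier transform for certain hyperkähler fourfolds*, Mem. AMS 240 (2016), Prop. 17.4, with $\alpha=2$), in $\mathrm{CH}^4(F(X)^2)_{\mathbb Q}$ one has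
$$I^2=\alpha\,\Delta_{F(X)}+I\cdot\Gamma_1+\Gamma_2,\qquad \alpha\neq0, \tag{2}$$
where $\Gamma_1,\Gamma_2$ are polynomials in the pullbacks under both projections of $g_F=c_1$ and $c=c_2$ of the dual tautological bundle.

Restrict (2) along $i_\ell:F(X)\to F(X)^2$, $t\mapsto(\ell,t)$. Then $i_\ell^*\Delta_{F(X)}=[\ell]_F$. Classes of positive degree pulled back from the first factor restrict to $0$, so $\Gamma_1$ and $\Gamma_2$ become polynomials $R_1,R_2$ in $g_F,c$ that do not depend on $\ell$. Finally $i_\ell^*I=I_*[\ell]_F$. This equals $S_\ell:=p_*q^*(q_*p^*[\ell]_F)$, because $\Delta_X$ acts as the identity: by the projection formula, $(p\times p)_*(q\times q)^*\Delta_X$ acts as $p^*$, then $q_*$, then $q^*$, then $p_*$. Hence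
$$\alpha[\ell]_F=S_\ell^2-S_\ell\cdot R_1-R_2\quad\text{in }\mathrm{CH}_0(F(X))_{\mathbb Q}.$$
The right side depends only on the class $q_*p^*[\ell]_F$ of $\ell$ in $\mathrm{CH}_1(X)_{\mathbb Q}$. So if $\ell,\ell'$ have the same class there, then $[\ell]_F-[\ell']_F$ is a torsion element of degree $0$ in $\mathrm{CH}_0(F(X))$. By Roitman's theorem the torsion of the degree $0$ part is isomorphic to that of the Albanese variety, and $\mathrm{Alb}(F(X))=0$. So $[\ell]_F=[\ell']_F$. $\square$

From now on, $[\ell]$ denotes the class of $\ell$ in $\mathrm{CH}_1(X)_{\mathbb Q}$ unless we say otherwise, and $h^3\in\mathrm{CH}_1(X)$ is the restriction to $X$ of the class of a plane in $\mathbb P^5$.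

## 6. The four types of lines, and the class $o$

**Lemma 2.** For a line $\ell\subset X$ exactly one of the following holds.

* (i) $\ell=\overline{ab}$ with $a\in E$, $b\in E'$.
* (ii) $\ell$ meets $P$ but not $P'$; then $\ell\cap P$ is a flex of $E$.
* (iii) $\ell$ meets $P'$ but not $P$; then $\ell\cap P'$ is a flex of $E'$.
* (iv) $\ell\cap(P\cup P')=\emptyset$; then $\ell=\{(x,\tau x):x\in W\}$, where $L=\mathbb P(W)\subset P$ is a line and $\tau:W\to W'$ is a linear isomorphism onto a two-dimensional $W'\subset\mathbb C^3_y$ with $g(\tau x)=-f(x)$ on $W$.

*Proof.* The smooth cubics $E=X\cap P$ and $E'=X\cap P'$ contain no line, so $\ell$ lies in neither plane and meets each in at most one point. If it meets both, we are in case (i).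

Suppose $\ell$ meets only $P$, in a point $a\in E$. Then $\ell$ is spanned by $(a,0)$ and some $(x,y)$ with $y\neq0$. Also $x\notin\mathbb Ca$, since otherwise $(0,y)\in\ell\cap P'$. From $f(sa+tx)+t^3g(y)\equiv0$ we get, setting $s=0,t=1$, that $g(y)=-f(x)$, so
$$f(sa+tx)=f(x)\,t^3.$$
Here $f(x)\neq0$, because $E$ does not contain the line $\overline{ax}$. So $\overline{ax}$ meets $E$ only at $a$, with multiplicity $3$, and $a$ is a flex. Case (iii) is symmetric.

In case (iv) write $\ell=\mathbb P(V)$ with $V\subset\mathbb C^3_x\oplus\mathbb C^3_y$. Both projections are injective on $V$. Let $W,W'$ be the images and $\tau$ the resulting isomorphism $W\to W'$. The equation $F|_V=0$ reads $f(x)+g(\tau x)=0$. $\square$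

*Example.* On the Fermat cubic, $\{(0,u,v;0,-u,-v)\}$ is of type (iv), with $L=\{x_0=0\}$ and $\tau(0,u,v)=(0,-u,-v)$.

The next lemma disposes of every line through a flex at once.

**Lemma 3.** All lines in $X$ passing through some flex of $E$ or some flex of $E'$ have one and the same class in $\mathrm{CH}_1(X)$. Let $o$ be its image in $\mathrm{CH}_1(X)_{\mathbb Q}$; then $3o=h^3$.

*Proof.* Let $a_0$ be a flex of $E$, with $f(sa_0+tv)=ct^3$, $c\neq0$. The line through $(a_0,0)$ and $(x,y)$ lies in $X$ if and only if $f(sa_0+tx)+t^3g(y)\equiv0$. If $x\notin\mathbb Ca_0$, the argument in Lemma 2 shows that $\overline{a_0x}$ is the flex tangent. So in all cases $x=ua_0+rv$, and the condition becomes $cr^3+g(y)=0$. Modulo $(a_0,0)$ the direction is $(rv,y)$, so the lines are parametrized by the smooth cubic surface $\{cr^3+g(y)=0\}\subset\mathbb P^3$. It is rational, so these lines have the same class in $\mathrm{CH}_0(F(X))$, hence in $\mathrm{CH}_1(X)$. The same holds for each flex $b_0$ of $E'$. Since $\overline{a_0b_0}$ passes through both $a_0$ and $b_0$, the classes for all $a_0$ and all $b_0$ coincide.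

For $3o=h^3$, take a line $M\subset P'$ and the plane $\Pi=\langle a_0,M\rangle$. On $\Pi$ we have $F(sa_0,m)=g(m)$, which is not identically zero. As a divisor on $\Pi$, $X\cap\Pi$ is the sum of the three lines $\overline{a_0b}$ with $b\in M\cap E'$, counted with multiplicity. Its class is $h^3$, and each line has class $o$. $\square$

Now we find out how $[\overline{ab}]$ varies with $a$ and $b$.

**Lemma 4.** There is a biadditive map $\beta:\mathrm{Pic}^0(E)\times\mathrm{Pic}^0(E')\to\mathrm{CH}_1(X)_{\mathbb Q}$ such that, for all flexes $a_0\in E$, $b_0\in E'$,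
$$[\overline{ab}]=o+\beta([a]-[a_0],[b]-[b_0])\qquad(a\in E,\ b\in E'). \tag{3}$$
In particular, if $a\in E_{\rm tors}$, then $[\overline{ab}]=o$ for all $b\in E'$.

*Proof.* Regard $\mathrm{Pic}^0$ as the group of zero-cycle classes of degree $0$ and put $\beta(d,d')=q_*p^*\varphi_*(d\times d')$. This is biadditive. Expanding,
$$\beta([a]-[a_0],[b]-[b_0])=[\overline{ab}]-[\overline{ab_0}]-[\overline{a_0b}]+[\overline{a_0b_0}].$$
The last three lines pass through flexes, so they have class $o$, and the sum is $[\overline{ab}]-o$. If $N([a]-[a_0])=0$ with $N\ge1$, then $N\beta([a]-[a_0],\cdot)=0$, so $\beta([a]-[a_0],\cdot)=0$ because the target is a $\mathbb Q$-vector space. $\square$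

If $L\cap E\subset E_{\rm tors}$, Lemmas 3 and 4 say that every line of type (i), (ii), (iii) in $Y_L$ has class $o$. Everything now depends on type (iv).

## 7. The quadric through a line of type (iv) sees only a $\sigma$-orbit

It is natural to degenerate a line $\ell=\{(x,\tau x):x\in W\}$ of type (iv) to lines $\overline{ab}$ by putting it on a surface in $\mathbb P^5$ and cutting with $X$. Let
$$Q=\{(sx,t\,\tau x):x\in W,\ (s:t)\in\mathbb P^1\}\cong L\times\mathbb P^1,$$
a smooth quadric surface in $\mathbb P(W\oplus W')\cong\mathbb P^3$. Write $L\cap E=a_1+a_2+a_3$ with multiplicity and $b_i=\tau(a_i)$. Since $g(\tau a_i)=-f(a_i)=0$, we have $b_i\in E'$. On $Q$,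
$$F(sx,t\tau x)=s^3f(x)+t^3g(\tau x)=(s^3-t^3)f(x),$$
which is not identically zero because $E$ does not contain $L$. The factor $s^3-t^3$ vanishes for $t=\zeta^ks$, that is, on $\{(x,\zeta^k\tau x)\}=\sigma^k\ell$. The factor $f(x)$ vanishes on the lines $\{(sa_i,tb_i)\}=\overline{a_ib_i}$. So, as divisors on $Q$,
$$X\cap Q=\ell+\sigma\ell+\sigma^2\ell+\sum_{i=1}^3\overline{a_ib_i}.$$
Since $Q$ has degree $2$, $[Q]=2[\text{plane}]$ in $\mathrm{CH}_2(\mathbb P^5)$, and its restriction to $X$ is $2h^3=6o$. Therefore
$$[\ell]+[\sigma\ell]+[\sigma^2\ell]=6o-\sum_{i=1}^3[\overline{a_ib_i}]. \tag{4}$$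

This is exactly where the approach stops: (4) computes the sum over the $\sigma$-orbit of $\ell$, and we need $[\ell]$ itself. The $\mathbb P^3$ in hand cannot separate the three terms. Using $\tau$ to identify $W'$ with $W$, the cubic surface $X\cap\mathbb P(W\oplus W')$ is $\{f|_W(x)-f|_W(x')=0\}$. If $f|_W$ has distinct roots, its gradient vanishes only at $0$, so this surface is smooth. On it $\ell$ and $\sigma\ell$ are disjoint lines: $(x',\zeta\tau x')=c(x,\tau x)$ would give $x'=cx$ and $\zeta c=c$. So $\ell\cdot\ell=-1$ and $\ell\cdot\sigma\ell=0$, and $\ell,\sigma\ell$ are not linearly equivalent there. If $[\ell]=[\sigma\ell]$ in $\mathrm{CH}_1(X)_{\mathbb Q}$, the reason must come from the rest of $X$.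

What would settle it is that $\sigma$ acts as the identity on $\mathrm{CH}_1(X)_{\mathbb Q}$. Each line $\overline{ab}$ is mapped to itself by $\sigma$, so it would be enough to show that these lines span $\mathrm{CH}_1(X)_{\mathbb Q}$.

## 8. A product of two cubic surfaces dominates $X$

Where could we see all one-cycles of $X$? Given $x$ and $y$, choose $w,z$ with $f(x)=-w^3$ and $g(y)=-z^3$. Multiply $x$ by $z$ and $y$ by $-w$: the values become $f(zx)=-(zw)^3$ and $g(-wy)=(wz)^3$, and they cancel. So a product of two cubic surfaces maps to $X$, and cubic surfaces have very small Chow groups.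

**Proposition 5.** $\mathrm{CH}_1(X)_{\mathbb Q}$ is spanned by the classes $[\overline{ab}]$, $a\in E$, $b\in E'$. Consequently $\sigma$ acts trivially on $\mathrm{CH}_1(X)_{\mathbb Q}$.

*Proof.* The second claim follows from the first because $\sigma(\overline{ab})=\overline{ab}$. We prove the first in four steps.

**Step 1: construct a morphism from a blow-up onto $X$.** Let $S_f=\{f(x)+w^3=0\}$ and $S_g=\{g(y)+z^3=0\}$ in $\mathbb P^3$, two smooth cubic surfaces, and
$$\psi:S_f\times S_g\dashrightarrow X,\qquad((x:w),(y:z))\mapsto(zx:-wy).$$
The image lies in $X$, since $z^3f(x)-w^3g(y)=-z^3w^3+w^3z^3=0$. On $S_f$ the $x_i$ have no common zero, since $x=0$ forces $w=0$; likewise for the $y_j$ on $S_g$. So, locally, the ideal generated by all $zx_i$ and $wy_j$ is $(w,z)$. The curve $\{w=0\}\subset S_f$ is the smooth curve $E$, and $\{z=0\}\subset S_g$ is $E'$, both as reduced divisors. Hence the base ideal defines the smooth codimension-$2$ subvariety $E\times E'$. Let $\pi:B\to S_f\times S_g$ be its blow-up, $j:D\hookrightarrow B$ the exceptional divisor, $\pi_D:D\to E\times E'$. Then $\psi$ extends to a morphism $\tilde\psi:B\to X$.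

It is surjective. Let $(x^0,y^0)\in X$ with $f(x^0)\neq0$. Choose $w$ with $w^3=-f(x^0)$ and put $z=-w$. Then $z^3=f(x^0)=-g(y^0)$, so $((x^0:w),(y^0:z))\in S_f\times S_g$, and it maps to $(-wx^0:-wy^0)=(x^0:y^0)$. So $\tilde\psi$ is dominant, hence surjective since $B$ is projective. Every curve in $X$ is dominated by a curve in $B$, so $\tilde\psi_*:\mathrm{CH}_1(B)_{\mathbb Q}\to\mathrm{CH}_1(X)_{\mathbb Q}$ is surjective.

**Step 2: split $\mathrm{CH}_1(B)$ and treat the exceptional part.** The blow-up formula for a center of codimension $2$ gives
$$\mathrm{CH}_1(B)=\pi^*\mathrm{CH}_1(S_f\times S_g)\oplus j_*\pi_D^*\mathrm{CH}_0(E\times E').$$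
The second summand is generated by the fibers of $D$. The fiber over $(a,b)$ is a $\mathbb P^1$ with homogeneous coordinates $(w:z)$, and $\tilde\psi$ maps it by $(w:z)\mapsto(za:-wb)$, isomorphically onto $\overline{ab}$. So the image of the second summand is the span of the classes $[\overline{ab}]$.

**Step 3: find generators of $\mathrm{CH}_1(S_f\times S_g)$.** $S_f$ is the blow-up of $\mathbb P^2$ in six points $p_i$, with exceptional curves $\varepsilon_i$. So $S_f\times S_g$ is the blow-up of $\mathbb P^2\times S_g$ along the disjoint surfaces $\{p_i\}\times S_g$, of codimension $2$. By the blow-up formula, $\mathrm{CH}_1(S_f\times S_g)$ is generated by the pullback of $\mathrm{CH}_1(\mathbb P^2\times S_g)$ and the classes $\varepsilon_i\times\mathrm{CH}_0(S_g)$. By the projective bundle formula, $\mathrm{CH}_1(\mathbb P^2\times S_g)$ is generated by $[\text{line}]\times\mathrm{CH}_0(S_g)$ and $[pt]\times\mathrm{Pic}(S_g)$. Choosing the line and the point away from the $p_i$ and using $\mathrm{CH}_0(S_g)=\mathbb Z$, we see that $\mathrm{CH}_1(S_f\times S_g)$ is generated by $\mathrm{Pic}(S_f)\times[pt]$ and $[pt]\times\mathrm{Pic}(S_g)$.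

Moreover $\mathrm{Pic}(S_f)$ is generated by the $27$ lines: among them are the $\varepsilon_i$ and the strict transforms of the lines $\overline{p_ip_j}$, with class $H-\varepsilon_i-\varepsilon_j$, where $H$ is the pullback of the class of a line. We can write down all $27$. Let $a_0$ be a flex of $E$ with $f(sa_0+tv)=ct^3$. In the plane spanned by the flex tangent and the point $(0:1)$, the surface $S_f$ is $\{ct^3+w^3=0\}$, that is, three distinct lines through $(a_0:0)$. Each meets $\{w=0\}$ only at $a_0$, so different flexes give different lines. There are $9\cdot3=27$ of them, so these are all the lines of $S_f$.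

**Step 4: map the generators to $X$.** Let $C\subset S_f$ be one of these lines, through $(a_0:0)$, and let $(y:z)\in S_g$ with $z\neq0$. Then $C\times\{(y:z)\}$ is disjoint from $E\times E'$, so $\pi^*$ of its class is the class of its preimage, and $\tilde\psi$ restricts there to $(x:w)\mapsto(zx:-wy)$. Since $z\neq0$ and $y\neq0$, this is an injective linear map. It carries $C$ isomorphically onto a line in $X$ which contains the image $(za_0:0)=a_0$ of $(a_0:0)$. By Lemma 3 the class of this line is $o=[\overline{a_0b_0}]$. In the same way, for a line $C'\subset S_g$ through $(b_0:0)$ and a point $(x:w)$ with $w\ne0$, the curve $\{(x:w)\}\times C'$ maps isomorphically onto a line through $b_0$, again of class $o$. So the first summand maps into $\mathbb Q\,o$, which is contained in the span of the $[\overline{ab}]$. $\square$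

## 9. The class of a type (iv) line, and torsion lines give constant cycle surfaces

**Proposition 6.** Let $\ell=\{(x,\tau x):x\in W\}$ be of type (iv), $L=\mathbb P(W)$, $L\cap E=a_1+a_2+a_3$ with multiplicity, $b_i=\tau(a_i)\in E'$. Then
$$[\ell]=o-\tfrac13\sum_{i=1}^3\beta([a_i]-[a_0],[b_i]-[b_0]).$$

*Proof.* By Proposition 5, $[\sigma^k\ell]=[\ell]$, so the left side of (4) is $3[\ell]$. By (3), the right side is $6o-3o-\sum_i\beta([a_i]-[a_0],[b_i]-[b_0])$. Divide by $3$. $\square$

*Example.* For the Fermat line $\ell=\{(0,u,v;0,-u,-v)\}$ the $a_i$ are the flexes $(0:1:-\zeta^k)$, so $[\ell]=o$. We can confirm this independently by regrouping the coordinates as $(x_0,x_1,y_1\,|\,x_2,y_2,y_0)$, which writes $X$ again as a sum of two Fermat cubics. The point $(0,1,0;0,-1,0)$ of $\ell$ is the flex $(0:1:-1)$ of $x_0^3+x_1^3+y_1^3=0$. Lemma 3 for this grouping gives $3[\ell]=h^3=3o$, so $[\ell]=o$.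

**Proof of the "if" part of Theorem, part 1.** Let $L\cap E\subset E_{\rm tors}$. The aim is to show that every line $\ell\subset Y_L$ has $[\ell]=o$. If $\ell=\overline{ab}$ is of type (i), then $a\in L\cap E$ is torsion and $[\ell]=o$ by Lemma 4. If $\ell$ is of type (ii) or (iii), it passes through a flex and $[\ell]=o$ by Lemma 3. If $\ell$ is of type (iv), its projection to $P$ is a line contained in $L$, hence equal to $L$. Then all $a_i$ in Proposition 6 are torsion, all the $\beta$-terms vanish as in Lemma 4, and $[\ell]=o$.

By Lemma 1 all points of $F(Y_L)$ have the same class in $\mathrm{CH}_0(F(X))$. It is the class $o_F$ of any line $\ell$ with $[\ell]=o$, so it does not depend on $L$.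

It remains to check the dimension. $F(Y_L)$ is nonempty, since it contains the lines $\overline{ab}$ with $a\in L\cap E$. It is the zero locus of the section of the rank-$2$ dual tautological bundle given by $\lambda$, so every component has dimension at least $2$. As constant cycle subvarieties, the components have dimension at most $2$. So $F(Y_L)$ is a constant cycle surface. $\square$

## 10. Infinitely many torsion lines, with smooth sections

By (1), if $a_1\neq a_2$ are in $E_{\rm tors}$, the line $L=\overline{a_1a_2}$ satisfies $L\cap E\subset E_{\rm tors}$. Fix $a_1$ and let $a_2$ run through the infinite set $E_{\rm tors}\setminus\{a_1\}$. Each line contains at most three points of $E$, so we get infinitely many lines $L$.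

Infinitely many of them are transverse to $E$. Indeed projection from $a_1$ is a degree-$2$ map $E\to\mathbb P^1$ with finitely many branch points, so only finitely many lines through $a_1$ are tangent to $E$ (including the tangent at $a_1$).

With linear coordinates $(u,v)$ on the cone over $L$, the section is $Y_L=\{f|_L(u,v)+g(y)=0\}\subset\mathbb P^4$. It is singular exactly where $\nabla(f|_L)(u,v)=0$ and $\nabla g(y)=0$; the latter means $y=0$. A binary cubic has a nonzero critical point if and only if it has a multiple root. So $Y_L$ is smooth if and only if $L$ is transverse to $E$.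

Hence every $X=\{f(x)+g(y)=0\}$ has infinitely many hyperplane sections $Y$, even infinitely many smooth ones, such that $F(Y)$ is a constant cycle surface, and the question of Section 3 has a positive answer.

## 11. The symplectic form on $E\times E'$ and the converse

We now prove the "only if" part. Suppose $F(Y_L)$ is constant cycle and let $a\in L\cap E$. We must show that $a$ is torsion. Fix flexes $a_0\in E$, $b_0\in E'$. All lines $\overline{ab}$, $b\in E'$, lie in $Y_L$, so applying $q_*p^*$ we get $[\overline{ab}]=[\overline{ab_0}]$ already in $\mathrm{CH}_1(X)$. Both $\overline{ab_0}$ and $\overline{a_0b}$ pass through flexes, and Lemma 3 holds in $\mathrm{CH}_1(X)$. So, with integral coefficients,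
$$[\overline{ab}]-[\overline{a_0b}]=0\ \text{ in }\mathrm{CH}_1(X)\quad\text{for every }b\in E'. \tag{5}$$
By (3) this says $\beta([a]-[a_0],\cdot)=0$ on all $[b]-[b_0]$, and we want to conclude that $[a]-[a_0]$ is torsion. We detect this with an Abel–Jacobi map, and what makes that map nonzero is the symplectic form.

**Step 1: the symplectic form does not vanish on $E\times E'$.** Let $\Omega$ be the standard form of degree $6$ on $\mathbb P^5$ and $\omega=\mathrm{Res}(\Omega/F^2)$, a generator of $H^{3,1}(X)$ (Griffiths). Then $\omega_F=p_*q^*\omega$ generates $H^{2,0}(F(X))$ and is symplectic (Beauville–Donagi). We have $\sigma^*F=F$ and $\sigma^*\Omega=\zeta^3\Omega=\Omega$, so the automorphism of $F(X)$ induced by $\sigma$, again denoted $\sigma$, preserves $\omega_F$.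

Which lines are fixed? A $\sigma$-stable line $\mathbb P(V)$ has $V=(V\cap\mathbb C^3_x)\oplus(V\cap\mathbb C^3_y)$. So it lies in $P$ or in $P'$, which is impossible for a line in $X$, or it joins a point of $P$ to a point of $P'$, both lying in $X$. Hence $\mathrm{Fix}(\sigma)=\varphi(E\times E')$.

The fixed locus of an automorphism of finite order is smooth, and its tangent space at a fixed point is the invariant part $T^\sigma$ of the tangent space $T$ of $F(X)$. Since $\omega_F(\sigma u,\sigma v)=\omega_F(u,v)$, the $\chi$-eigenspace of $T$ pairs nontrivially only with the $\chi^{-1}$-eigenspace. So $T^\sigma$ is orthogonal to all other eigenspaces, and $\omega_F$ is nondegenerate on $T^\sigma$. The morphism $\varphi:E\times E'\to\mathrm{Fix}(\sigma)$ is bijective, since $a=\overline{ab}\cap P$ and $b=\overline{ab}\cap P'$. A bijective morphism onto a smooth surface is, in characteristic $0$, finite and birational onto a normal variety, so it is an isomorphism by Zariski's main theorem. Hence $\varphi^*\omega_F\neq0$.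

**Step 2: turn the form into a nonzero map of Hodge structures.** Let $\Gamma=\{(e,b,x):x\in\overline{eb}\}\subset E\times E'\times X$. It is a $\mathbb P^1$-bundle over $E\times E'$, so it has dimension $3$ and codimension $3$. As a correspondence from $E$ to $E'\times X$ it gives a morphism of Hodge structures of type $(2,2)$,
$$\Gamma_*:H^1(E,\mathbb Z)\to H^5(E'\times X,\mathbb Z)=H^1(E',\mathbb Z)\otimes H^4(X,\mathbb Z).$$
The equality holds because $X$ has torsion-free cohomology and no odd cohomology. Let $\mathrm{Hdg}^4(X,\mathbb Z)$ be the group of integral Hodge classes and $T=H^4(X,\mathbb Z)/\mathrm{Hdg}^4(X,\mathbb Z)$ (from here on $T$ denotes this group). It is torsion free, because an integral class with a Hodge multiple is itself Hodge. Let $\gamma:H^1(E,\mathbb Z)\to H^1(E',\mathbb Z)\otimes T$ be the composite of $\Gamma_*$ with the projection.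

We claim $\gamma\neq0$. Otherwise $\Gamma_*\alpha\in H^1(E')\otimes\mathrm{Hdg}^4(X)_{\mathbb C}$ for all $\alpha\in H^1(E,\mathbb C)$. Classes of type $(2,2)$ and $(3,1)$ on $X$ have cup product in $H^{5,3}(X)=0$. So for all $\eta\in H^1(E',\mathbb C)$
$$0=\int_{E'\times X}\Gamma_*\alpha\cup\eta\cup\omega=\pm\int_{E\times E'}\alpha\cup\eta\cup\varphi^*\omega_F.$$
For the second equality, both sides equal, up to sign, the integral over $\Gamma$ of the pullback of $\alpha\cup\eta\cup\omega$; since $\Gamma$ is the pullback of $\mathcal L$ along $\varphi$, integrating $\omega$ over the fibers of $\Gamma\to E\times E'$ gives $\varphi^*p_*q^*\omega=\varphi^*\omega_F$. Taking $\alpha$ and $\eta$ to be generators of type $(0,1)$, $\alpha\cup\eta$ spans $H^{0,2}(E\times E')$, which pairs perfectly with $H^{2,0}(E\times E')$. So $\varphi^*\omega_F=0$, contradicting Step 1.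

**Step 3: deduce a map of complex tori with finite kernel.** For a torsion-free Hodge structure $H$ of weight $5$ put $J(H)=H_{\mathbb C}/(F^3H+H_{\mathbb Z})$, where $F^3H$ is the step of the Hodge filtration and $H_{\mathbb Z}$ is the underlying lattice, and $J(E)=H^1(E,\mathbb C)/(F^1+H^1(E,\mathbb Z))\cong\mathrm{Pic}^0(E)$. The morphism $\gamma$ maps $F^1$ into $F^3$, so it induces $\gamma_J:J(E)\to J(H^1(E')\otimes T)$.

The Hodge structure $H^1(E,\mathbb Q)$ is simple: it has dimension $2$, and sub-Hodge structures of weight $1$ have even dimension. As $\gamma\neq0$, $\gamma_{\mathbb Q}$ is injective. The Hodge structure $H^1(E',\mathbb Q)\otimes T_{\mathbb Q}$ is polarizable, and polarizable rational Hodge structures are semisimple, so $\gamma_{\mathbb Q}$ has a left inverse of type $(-2,-2)$. Clearing denominators, there are $m\ge1$ and a morphism of integral Hodge structures $r:H^1(E',\mathbb Z)\otimes T\to H^1(E,\mathbb Z)$ of type $(-2,-2)$ with $r\gamma=m$. Passing to tori, $r_J\gamma_J$ is multiplication by $m$, so $\ker\gamma_J\subset J(E)[m]$.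

**Step 4: spread out the vanishing (5).** Let $\delta=[a]-[a_0]$ and
$$Z=\Gamma_*\delta=\Gamma_a-\Gamma_{a_0}\in\mathrm{CH}^3(E'\times X)_{\hom},\qquad\Gamma_e=\{(b,x):x\in\overline{eb}\}.$$
For every $b\in E'$ the restriction of $Z$ to $\{b\}\times X$ is $[\overline{ab}]-[\overline{a_0b}]=0$ by (5). The Bloch–Srinivas principle (Voisin, *Hodge Theory and Complex Algebraic Geometry II*, Thm. 10.19) says that then $NZ$ vanishes in $\mathrm{CH}^3(U\times X)$ for some $N\ge1$ and some nonempty open $U\subset E'$. By the localization sequence, $NZ$ is supported over the finitely many points $\beta_j$ of $E'\setminus U$: there are $V_j\in\mathrm{CH}_2(X)$ with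
$$NZ=\sum_j\{\beta_j\}\times V_j=\sum_j(\{\beta_j\}-\{b_0\})\times V_j+\{b_0\}\times\sum_jV_j. \tag{6}$$

**Step 5: compute the Abel–Jacobi class of $NZ$ twice.** Recall that the Abel–Jacobi map on homologically trivial cycles respects rational equivalence and is compatible with correspondences. We compute the image of the class of $NZ$ in $J(H^1(E')\otimes T)$.

From (6): the class of $NZ$ in cohomology is $[pt]\otimes\sum_j[V_j]$ and it is zero, so $\sum_jV_j$ is homologically trivial on $X$. The Abel–Jacobi class of $\{b_0\}\times\sum_jV_j$ is the image of a class in the intermediate Jacobian of $H^3(X)=0$, so it is $0$. The Abel–Jacobi class of $(\{\beta_j\}-\{b_0\})\times V_j$ is the image of $\{\beta_j\}-\{b_0\}\in J(E')$ under the map $J(E')\to J(H^1(E')\otimes H^4(X))$ induced by $\alpha\mapsto\alpha\otimes[V_j]$; the correspondence is $\Delta_{E'}\times V_j$. As $[V_j]$ is a Hodge class, it becomes $0$ in $T$. So the class of $NZ$ maps to $0$ in $J(H^1(E')\otimes T)$.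

From $NZ=\Gamma_*(N\delta)$: by functoriality, the class of $NZ$ maps to $\gamma_J(N\delta)$.

Hence $\gamma_J(N\delta)=0$, so $mN\delta=0$ by Step 3. Thus $[a]-[a_0]$ is torsion, that is, $a\in E_{\rm tors}$. This proves part 1 of the Theorem. $\square$

## 12. Common components, density and orders

Call a line $L\subset P$ a torsion line if $L\cap E\subset E_{\rm tors}$. It remains to prove the rest of parts 2 and 3. The statements on smooth sections and on the common class $o_F$ were proved in Sections 9 and 10.

**Step 1: the torsion lines are countably infinite and dense in $P^\vee$.** Consider the map $E\times E\to P^\vee$ sending $(a_1,a_2)$ to $\overline{a_1a_2}$, or to the tangent line at $a_1$ if $a_1=a_2$. It is a morphism: the linear forms on $P$ vanishing on the divisor $a_1+a_2$ of $E$ form the space $H^0(E,\mathcal O_E(1)(-a_1-a_2))$. This has dimension $1$ for all $(a_1,a_2)$, because the line bundle has degree $1$, so these spaces form a line subbundle of the trivial bundle with fiber $H^0(E,\mathcal O_E(1))$. The map is surjective because every line meets $E$ in a divisor of degree $3$. By (1) it sends $E_{\rm tors}\times E_{\rm tors}$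 to torsion lines, and every torsion line arises this way. So there are countably many torsion lines; by Section 10 there are infinitely many. Since $E_{\rm tors}\times E_{\rm tors}$ is dense in $E\times E$ and the image of a dense set under a continuous surjection is dense, the torsion lines are dense in $P^\vee$.

**Step 2: distinct $L$ give surfaces without common components.** Let $L\neq M$ be lines in $P$ and $\{x_0\}=L\cap M$. Then $Y_L\cap Y_M$ consists of the points $(sx_0,y)\in X$, so it is the cubic surface $\{s^3f(x_0)+g(y)=0\}\subset\mathbb P^3$. If $f(x_0)\neq0$, it is smooth and has $27$ lines. If $f(x_0)=0$, it is the cone over $E'$ with vertex $x_0$; a line not through the vertex would project isomorphically onto a line in $E'$, so its lines are the rulings, a one-dimensional family. In both cases $\dim(F(Y_L)\cap F(Y_M))\le1$, while by Section 9 all components of $F(Y_L)$ have dimension $2$ for a torsion line $L$. So there is no common component.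

**Step 3: the union of the surfaces is dense in $F(X)$.** Let $F^\circ\subset F(X)$ be the set of lines of type (iv). It is open, being the set of lines disjoint from $P\cup P'$. By Lemmas 2 and 3 its complement consists of $\varphi(E\times E')$ and the cubic surfaces of lines through the flexes, so it has dimension at most $2$. As $F(X)$ is irreducible of dimension $4$, $F^\circ$ is dense, smooth and irreducible. Let $\rho:F^\circ\to P^\vee$ send $\ell$ to its projection $L$. Every point of $\rho^{-1}(L)$ is a line contained in $Y_L$, so $\rho^{-1}(L)=F(Y_L)\cap F^\circ$.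

The morphism $\rho$ is dominant. Let $L=\mathbb P(W)$ be transverse to $E$ and choose any $L'=\mathbb P(W')$ transverse to $E'$. Then $-f|_W$ and $g|_{W'}$ are binary cubics with three distinct roots. Some linear isomorphism $W\to W'$ carries the roots of the first to those of the second, and after rescaling by a scalar we obtain $\tau$ with $g\circ\tau=-f|_W$. The line $\{(x,\tau x):x\in W\}$ lies in $\rho^{-1}(L)$. So the image of $\rho$ contains all transverse lines.

By generic smoothness there is a dense Zariski open $V\subset P^\vee$ over which $\rho$ is smooth. The set $\rho^{-1}(V)$ is nonempty and Zariski open in $F(X)$, hence dense for the classical topology, and $\rho$ is a submersion there, so $\rho|_{\rho^{-1}(V)}$ is an open map for the classical topology. If $U\subset\rho^{-1}(V)$ is nonempty and open, $\rho(U)$ is open and nonempty, so by Step 1 it contains a torsion line $L$, and $U$ meets $\rho^{-1}(L)\subset F(Y_L)$. So the union of the surfaces $F(Y_L)$ over torsion lines $L$ is dense in $F(X)$. This completes part 2.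

**Step 4: the orders are unbounded.** By the result recalled in Section 1, for each $N$ only finitely many $Y$ have $F(Y)$ a constant cycle surface of order $N$. If the orders of the $F(Y_L)$, $L$ a torsion line, were bounded, there would be only finitely many such $Y_L$. But there are infinitely many. This proves part 3. $\square$
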